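# Finite differences of log matching numbers in random regular bipartite graphs

## 1. The numbers $c_i(\gamma,\varepsilon)$

Let $\gamma_2,\gamma_3,\dots$ and $\varepsilon$ be indeterminates, and put
$$c_i=c_i(\gamma,\varepsilon)=i!\,[z^i]\exp\Bigl(z+\sum_{s\ge2}\gamma_s\varepsilon^{s-1}z^s\Bigr)\in\mathbb Q[\gamma][\varepsilon].\tag{1}$$
By the exponential formula, $c_i$ is a sum over set partitions of $\{1,\dots,i\}$, where a block of size $s\ge2$ has weight $s!\,\gamma_s\varepsilon^{s-1}$ and a singleton has weight $1$. So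
$$c_0=c_1=1,\qquad c_2=1+2\gamma_2\varepsilon,\qquad c_3=1+6\gamma_2\varepsilon+6\gamma_3\varepsilon^2 .$$
Always $c_i\equiv1\pmod\varepsilon$, so $\ln c_i$ is a power series in $\varepsilon$ with coefficients in $\mathbb Q[\gamma]$ and no constant term.

Let $\Delta h(i)=h(i+1)-h(i)$ be the forward difference, so that $\Delta^kh(i)=\sum_{j=0}^k(-1)^{k-j}\binom kjh(i+j)$. By hand,
$$\Delta\ln c(0)=0,\qquad \Delta^2\ln c(0)=\ln c_2=2\gamma_2\varepsilon-2\gamma_2^2\varepsilon^2+\cdots,$$
$$\Delta^3\ln c(0)=\ln c_3-3\ln c_2=(6\gamma_2-6\gamma_2)\varepsilon+(6\gamma_3-18\gamma_2^2+6\gamma_2^2)\varepsilon^2+\cdots=(6\gamma_3-12\gamma_2^2)\varepsilon^2+\cdots .$$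
Each $\ln c_i$ has size $\varepsilon$, but the third difference has size $\varepsilon^2$. We shall prove that the $u$-th difference always has size $\varepsilon^{u-1}$ (Section 4), and that its leading coefficient can be read off from a compositional inverse (Section 5).

Here is what the construction is for. Let $G$ be an $r$-regular graph on $2n$ vertices, let $m_i$ be its number of $i$-matchings (sets of $i$ pairwise disjoint edges), and let $M_G(z)=\sum_im_iz^i$. Since $M_G(0)=1$ we may write
$$\ln M_G(z)=n\sum_{s\ge1}\beta_s(G)z^s,\qquad \gamma_s(G)=\frac{\beta_s(G)}{r^s},\qquad w^G(z)=\frac{zM_G'(z)}{nM_G(z)}=\sum_{s\ge1}s\beta_s(G)z^s.\tag{2}$$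
As $m_1=rn$, we have $\beta_1=r$ and $\gamma_1=1$. Replace $z$ by $z/(rn)$: then $\ln M_G(z/(rn))=\sum_s\gamma_s(G)n^{1-s}z^s$, and comparing with (1),
$$\frac{i!\,m_i}{(rn)^i}=c_i\bigl(\gamma(G),1/n\bigr).\tag{3}$$
So normalized matching numbers of a regular graph are the numbers $c_i$ with $\varepsilon=1/n$. Facts about $\Delta^u\ln c$ become facts about high differences of $\ln m_i$, and the question below concerns their signs.

## 2. Comparing a regular graph with the complete graph

Graphs are simple. Write $v=2n$. The complete graph on $v$ vertices has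
$$\overline m_i=\frac{v!}{(v-2i)!\,i!\,2^i}$$
$i$-matchings and is $(v-1)$-regular. For an $r$-regular graph $G$ on $v$ vertices put
$$d(i)=\ln\Bigl(\frac{m_i}{r^i}\Bigr)-\ln\Bigl(\frac{\overline m_i}{(v-1)^i}\Bigr).\tag{4}$$
This compares the matching numbers of $G$, scaled by degree, with those of the complete graph. (It is not the complete bipartite graph, even when $G$ is bipartite.) A graph satisfies *graph positivity* if $\Delta^kd(i)\ge0$ for $k=0,\dots,v$ and $i=0,\dots,v-k$, at all such pairs where the quantities are defined.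

Fix $r\ge1$. Take a labeled vertex set split into two labeled parts of $n$ vertices each, and let $G$ be uniform among the simple $r$-regular bipartite graphs with this bipartition ($n\ge r$). The weak graph positivity conjecture, from Paul Federbush, "The Genius Conjectures (via Bell Polynomials)", arXiv:2002.03814 (2020), says that for each fixed $i$ and $k$
$$\Pr\bigl(\Delta^kd(i)\ge0\bigr)\to1\qquad(n\to\infty).$$
We shall prove it, with a rate and with explicit asymptotics of $\Delta^kd(i)$, and we shall show that the rate has the right order.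

Always $d(0)=d(1)=0$: indeed $m_0=\overline m_0=1$, while $m_1/r=n$ and $\overline m_1/(v-1)=v/2=n$. Hence $\Delta^kd(i)=0$ for $(i,k)\in\{(0,0),(1,0),(0,1)\}$. Call these the trivial pairs.

**Definition.** A vertex $x$ of $G$ is *$K$-bad* if the subgraph induced on the vertices at distance $\le K$ from $x$ (the ball of radius $K$) is not a tree.

For example, in the 6-cycle the ball of radius $2$ about a vertex is a path on five vertices, so no vertex is $2$-bad. The ball of radius $3$ is the whole 6-cycle, so every vertex is $3$-bad.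

Constants below depend only on $r,K,\eta$ (and $i,k$).

**Theorem 1.** Let $r\ge1$, $K\ge2$, $\eta>0$. There are $\delta>0$ and $n_0$ such that for every $r$-regular graph $G$ (bipartite or not) on $2n\ge2n_0$ vertices with at most $\delta n$ $K$-bad vertices, and all $i,k\ge0$ with $i+k\le K$:
$$\Bigl|n^{k-1}\Delta^kd(i)-\tfrac{(k-2)!}{r^{k-1}}\Bigr|\le\eta\ (k\ge2),\qquad\Bigl|n\,\Delta d(i)-\tfrac ir\Bigr|\le\eta,\qquad\Bigl|n\,d(i)-\tfrac1r\tbinom i2\Bigr|\le\eta .$$

**Theorem 2.** Let $r\ge1$, $K\ge2$, $\eta>0$ be fixed and let $G$ be uniform as above. With probability at least $1-e^{-cn\ln n}$ ($c>0$, $n$ large) all inequalities of Theorem 1 hold. In particular, with this probability $\Delta^kd(i)\ge0$ simultaneously for all $i+k\le K$, with strict inequality except at the trivial pairs. So the weak graph positivity conjecture is true.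

**Theorem 3.** For $r=1$ graph positivity holds for every $n$. For every $r\ge2$ there is $k_0=k_0(r)$ such that for every fixed $i$ there are $c,C>0$ with
$$e^{-Cn\ln n}\le\Pr\bigl(\Delta^{k_0}d(i)<0\bigr)\le e^{-cn\ln n}\qquad(n\text{ large}).$$
So the rate in Theorem 2 is optimal up to constants, and the hypothesis on bad vertices in Theorem 1 cannot be dropped.

We shall use Newton's formula throughout: for any function $h$ on the nonnegative integers,
$$\Delta^kh(i)=\sum_{l=0}^i\binom il\Delta^{k+l}h(0).\tag{5}$$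

## 3. Perfect matchings, second differences, and the effect of one 4-cycle

First rewrite $d$. From $v!/(v-2i)!=\prod_{j<i}(2n-2j)(2n-1-2j)$ we get
$$\frac{\overline m_i}{(v-1)^i}=\frac1{i!}\prod_{j<i}(n-j)\Bigl(1-\frac{2j}{2n-1}\Bigr),$$
so (3) gives
$$d(i)=\ln c_i(\gamma(G),1/n)-\sum_{j<i}\Bigl[\ln\Bigl(1-\frac jn\Bigr)+\ln\Bigl(1-\frac{2j}{2n-1}\Bigr)\Bigr].\tag{6}$$

**The case $r=1$ (first part of Theorem 3).** The graph is a perfect matching and $m_i=\binom ni$, so $c_i=i!\binom ni/n^i=\prod_{j<i}(1-j/n)$. In (6) this cancels the first logarithm. For $i\le n$ (beyond which $m_i=0$ and $d$ is undefined),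
$$d(i)=\sum_{j<i}\sum_{s\ge1}\frac1s\Bigl(\frac{2j}{2n-1}\Bigr)^s\ge0,$$
the series converging since $2j\le2n-2<2n-1$. For $k\ge1$ and $i+k\le n$,
$$\Delta^kd(i)=\sum_{s\ge1}\frac1s\Bigl(\frac2{2n-1}\Bigr)^s\,(\Delta^{k-1}j^s)\big|_{j=i}\ge0 .$$
Here is why the differences of $j^s$ are nonnegative at integers $j\ge0$: $j^s=\sum_lS(s,l)\,l!\binom jl$ with Stirling numbers $S(s,l)\ge0$, and $\Delta^m\binom jl=\binom j{l-m}\ge0$. So graph positivity holds for $r=1$ and every $n$.

**The case $i+k\le2$.** The only nontrivial quantities are $d(2)=\Delta d(1)=\Delta^2d(0)$. Two distinct edges fail to be disjoint when they share a vertex, so $m_2=\binom{rn}2-2n\binom r2=\frac{rn}2(rn-2r+1)$. There is no randomness, and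
$$d(2)=\ln\frac{rn-2r+1}{rn}-\ln\frac{(n-1)(2n-3)}{n(2n-1)}.$$
Cross-multiplying, $(rn-2r+1)(2n-1)-r(n-1)(2n-3)=2n-1-r$. So for $n\ge2$ we have $d(2)\ge0$, with equality only for the complete graph. Expanding, $d(2)=\frac1n\bigl(-2+\frac1r+1+1\bigr)+O(n^{-2})=\frac1{rn}+O(n^{-2})$, as Theorem 1 says.

**Estimating each $m_i$ separately.** For larger $k$, a sensible plan is to estimate each $d(j)$, $i\le j\le i+k$, by arguing that $G$ looks like a tree near most vertices, and then to take the alternating sum. Let us see where this stops, for $r=2$.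

Let $a+b=1$ and $ab=-z$. The recurrence $M_{C_N}=M_{C_{N-1}}+zM_{C_{N-2}}$ for $N\ge5$ (cycles inherit it from paths, since $M_{C_N}=M_{P_N}+zM_{P_{N-2}}$, $P_N$ being the path on $N$ vertices), with $M_{C_3}=1+3z=a^3+b^3$ and $M_{C_4}=1+4z+2z^2=a^4+b^4$, gives $M_{C_N}=a^N+b^N$. Hence, for $N-8\ge3$,
$$M_{C_4}M_{C_{N-4}}=(a^4+b^4)(a^{N-4}+b^{N-4})=M_{C_N}+(ab)^4(a^{N-8}+b^{N-8})=M_{C_N}+z^4M_{C_{N-8}} .$$
Take $N=2n$. Passing from $C_{2n}$ to $C_4\cup C_{2n-4}$ leaves $m_1,m_2,m_3$ alone and raises $m_4$ by exactly $1$. Since $m_4\sim(2n)^4/24$, the value $d(4)$ moves by $\sim\frac3{2n^4}$. But by Theorem 1, $\Delta^6d(0)\sim\frac{4!}{(2n)^5}=\frac3{4n^5}$ for both graphs. So an estimate of the individual $d(j)$ that does not notice a single 4-cycle has an error of order at least $n^{-4}$, and cannot decide the sign of a quantity of order $n^{-5}$. The effects of the cycle on $d(4),d(5),d(6)$ must cancel in the alternating sum, and that cancellation has to be proved structurally. This is what (1) achieves. The 4-cycle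 moves the parameters $\gamma_s(G)$, $s\le6$, only by $O(1/n)$ (Lemma 3), and Lemma 1 says that $\Delta^6\ln c(0)$ is $\varepsilon^5$ times a power series in $\varepsilon$ with coefficients polynomial in $\gamma$. It therefore moves only by $O(n^{-6})$.

## 4. Divisibility of $\Delta^u\ln c(0)$ by $\varepsilon^{u-1}$

**Lemma 1.** For $u\ge1$, $\Delta^u\ln c(0)\in\varepsilon^{u-1}\mathbb Q[\gamma][[\varepsilon]]$. With $q_u(\gamma):=[\varepsilon^{u-1}]\Delta^u\ln c(0)$, a polynomial in $\gamma_2,\dots,\gamma_u$ (and $q_1=0$), we have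
$$\Delta^k\ln c(i)\equiv\varepsilon^{k-1}q_k(\gamma)\pmod{\varepsilon^k}\qquad\text{for all }k\ge1,\ i\ge0 .$$

From Section 1, $q_2=2\gamma_2$ and $q_3=6\gamma_3-12\gamma_2^2$.

**Step 1: refine the variables.** The purpose is to turn the alternating sum over $j$ into an inclusion–exclusion over subsets. Let $A=\{1,\dots,u\}$ and take a formal variable $w_X$ for each $X\subseteq A$ with $|X|\ge2$. For $U\subseteq A$ let
$$Z_U=\sum\prod w_X ,$$
summed over all families of pairwise disjoint sets $X\subseteq U$ with $|X|\ge2$ (the empty family contributes $1$). Adding singletons turns such a family into a set partition of $U$, so the substitution $w_X\mapsto|X|!\,\gamma_{|X|}\varepsilon^{|X|-1}$ maps $Z_U$ to $c_{|U|}$. Each $w_X$ goes to a multiple of $\varepsilon$, so the substitution is legitimate in formal power series, and $\Delta^u\ln c(0)$ is the image of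
$$\Phi=\sum_{U\subseteq A}(-1)^{u-|U|}\ln Z_U .$$

**Step 2: only covering monomials survive.** $Z_U$ is obtained from $Z_A$ by setting $w_X=0$ for all $X\not\subseteq U$. Hence $\ln Z_U$ consists of exactly those monomials of $\ln Z_A$ all of whose sets lie in $U$. If the sets of a monomial $\mu$ have union $S$, its coefficient in $\Phi$ is its coefficient in $\ln Z_A$ times $\sum_{S\subseteq U\subseteq A}(-1)^{u-|U|}$, which is $1$ if $S=A$ and $0$ otherwise. So $\Phi$ is the part of $\ln Z_A$ made of the monomials whose sets cover $A$. For $u=1$ there are no variables and $\Phi=0$.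

**Step 3: only connected monomials survive.** Suppose the sets of a covering monomial $\mu$ form a disconnected hypergraph: $A=S_1\sqcup S_2$ with both parts nonempty, each $X$ of $\mu$ lying in $S_1$ or in $S_2$. Set to $0$ all variables $w_X$ with $X\not\subseteq S_1$ and $X\not\subseteq S_2$. This does not change the coefficient of $\mu$ in $\ln Z_A$. But now $Z_A$ has become $Z_{S_1}Z_{S_2}$, whose logarithm $\ln Z_{S_1}+\ln Z_{S_2}$ has no monomial containing variables of both groups. Since $\mu$ covers $A$, it contains variables of both groups, so its coefficient is $0$.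

**Step 4: count powers of $\varepsilon$.** Let the sets of $\mu$, with multiplicity, form a connected hypergraph covering $A$. Add them one at a time, each after the first meeting the union of the earlier ones. The first covers $|X|$ points and each later one adds at most $|X|-1$ new points. Hence $u\le1+\sum(|X|-1)$, and the image of $\mu$ is divisible by $\varepsilon^{\sum(|X|-1)}$, so by $\varepsilon^{u-1}$. The coefficient of $\varepsilon^{u-1}$ comes from the finitely many monomials with $\sum(|X|-1)=u-1$, so $q_u$ is a polynomial, in those $\gamma_s$ with $2\le s\le u$.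

**Step 5: move from $0$ to $i$.** By (5), $\Delta^k\ln c(i)=\Delta^k\ln c(0)+\sum_{l\ge1}\binom il\Delta^{k+l}\ln c(0)$, and the terms with $l\ge1$ are divisible by $\varepsilon^k$. $\square$

**Numerical form.** Let $\Gamma$ be a compact set of real values of the finitely many $\gamma_s$ involved. The function $c_j$ is a polynomial in $(\gamma,\varepsilon)$ equal to $1$ at $\varepsilon=0$, so $\ln c_j$ is real analytic near $\Gamma\times\{0\}$, and its Taylor coefficients in $\varepsilon$ are the polynomials of the formal expansion. Taylor's theorem and Lemma 1 give, for fixed $i\ge0$, $k\ge1$, uniformly for $\gamma\in\Gamma$ and small $\varepsilon>0$,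
$$\Delta^k\ln c(i)=\varepsilon^{k-1}q_k(\gamma)+O(\varepsilon^k).\tag{7}$$

## 5. The leading coefficients $q_k$ from a compositional inverse

**Lemma 2.** Let $\zeta(x)\in x\,\mathbb Q[\gamma][[x]]$ be the compositional inverse of $z+\sum_{s\ge2}s\gamma_sz^s$. Then
$$\sum_{k\ge2}q_k\frac{x^{k-1}}{(k-1)!}=\ln\frac x{\zeta(x)} .$$

Two checks first. With $p=2\gamma_2$ and $q=3\gamma_3$, inverting $z+pz^2+qz^3+\cdots$ gives $\zeta=x-px^2+(2p^2-q)x^3+\cdots$, so $\ln(x/\zeta)=px+(q-\frac32p^2)x^2+\cdots$. This yields $q_2=2\gamma_2$ and $q_3=2q-3p^2=6\gamma_3-12\gamma_2^2$, as before. For a perfect matching, $M=(1+z)^n$ and $s\gamma_s=(-1)^{s-1}$, so we invert $z/(1+z)$. This gives $\zeta=x/(1-x)$ and $\ln(x/\zeta)=\ln(1-x)$, i.e. $q_k=-(k-2)!$. Directly, $\ln c_i=\sum_{j<i}\ln(1-j\varepsilon)$ and $\Delta^k\ln c(i)=\Delta^{k-1}\ln(1-i\varepsilon)=-(k-2)!\,\varepsilon^{k-1}+O(\varepsilon^k)$, which agrees.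

**Step 1: interpolate $\ln c_i$ by polynomials in $i$.** The purpose is to locate $q_k$ as a top coefficient. Newton's formula (5) with $k=0$, together with $\ln c_0=\Delta\ln c(0)=0$ and Lemma 1, gives for integers $i\ge0$
$$\ln c_i=L(i):=\sum_{j\ge1}\varepsilon^jQ_j(i),\qquad Q_j(i)=\sum_{u=2}^{j+1}\binom iu[\varepsilon^j]\Delta^u\ln c(0).$$
The sum stops at $u=j+1$ because $\Delta^u\ln c(0)$ is divisible by $\varepsilon^{u-1}$. So $Q_j$ is a polynomial in $i$ of degree at most $j+1$, and $[i^{j+1}]Q_j=q_{j+1}/(j+1)!$.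

**Step 2: a recurrence.** The purpose is an equation that determines these top coefficients. Let $Y=\sum_ic_iz^i/i!$ be the exponential in (1). Then $zY'=\bigl(z+\sum_{s\ge2}s\gamma_s\varepsilon^{s-1}z^s\bigr)Y$. Taking $[z^i]$ and multiplying by $(i-1)!$, for $i\ge1$,
$$c_i=c_{i-1}+\sum_{2\le s\le i}s\gamma_s\varepsilon^{s-1}(i-1)(i-2)\cdots(i-s+1)\,c_{i-s}.$$
Divide by $c_i$:
$$1=e^{L(i-1)-L(i)}+\sum_{s\ge2}s\gamma_s\varepsilon^{s-1}(i-1)\cdots(i-s+1)\,e^{L(i-s)-L(i)}.\tag{8}$$
For a given $j$, the coefficient of $\varepsilon^j$ in (8) involves only $s\le j+1$. Both sides of that coefficient are polynomials in $i$ over $\mathbb Q[\gamma]$, and they agree for all integers $i\ge j+1$ (then every $i-s$ that occurs is a nonnegative integer). So (8) holds in $\mathbb Q[\gamma][i][[\varepsilon]]$, with $i$ an indeterminate.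

**Step 3: pass to top coefficients.** The series $\sum_j\varepsilon^jP_j(i)$ with $\deg P_j\le j$ form a subring $\mathcal A$, closed under $\varepsilon$-adic limits. The map
$$\tau\Bigl(\sum_j\varepsilon^jP_j\Bigr)=\sum_j([i^j]P_j)\,x^j$$
is a continuous ring homomorphism $\mathcal A\to\mathbb Q[\gamma][[x]]$, because the coefficient of $i^{j+j'}$ in $P_jP'_{j'}$ is the product of the coefficients of $i^j$ and $i^{j'}$. Although $L$ itself is not in $\mathcal A$, the differences are: $Q_j(i-s)-Q_j(i)$ has degree at most $j$, and its coefficient of $i^j$ is $-s(j+1)[i^{j+1}]Q_j=-s\,q_{j+1}/j!$. With $g(x)=\sum_{k\ge2}q_kx^{k-1}/(k-1)!$ this says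
$$\tau\bigl(L(i-s)-L(i)\bigr)=-s\,g(x),\qquad\text{and also}\qquad\tau\bigl(\varepsilon^{s-1}(i-1)\cdots(i-s+1)\bigr)=x^{s-1}.$$
Since $L(i-s)-L(i)$ has no $\varepsilon^0$ term, its exponential lies in $\mathcal A$ and is mapped to $e^{-sg}$. Applying $\tau$ to (8) and multiplying by $x$,
$$x=\xi+\sum_{s\ge2}s\gamma_s\xi^s,\qquad\xi=xe^{-g(x)} .$$
Hence $\xi=\zeta$, and $g=\ln(x/\zeta)$. $\square$

## 6. Leading order of $\Delta^kd(i)$ in terms of $\gamma(G)$

We transfer (7) to $d$. Let $i$ be fixed and $k\ge2$. Since $\Delta^k$ of $\sum_{j<i}h(j)$ is $\Delta^{k-1}h(i)$, we need $\Delta^{k-1}$ in $i$ of $\ln(1-ai)=-\sum_sa^si^s/s$. The powers $i^s$ with $s<k-1$ are annihilated, and $s=k-1$ gives $-a^{k-1}(k-1)!/(k-1)$. So the result is $-(k-2)!\,a^{k-1}+O(a^k)$ as $a\to0$. We use $a=1/n$ and $a=\frac2{2n-1}=\frac1n+O(n^{-2})$. With (6) and (7), uniformly for $\gamma(G)$ in a compact set,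
$$n^{k-1}\Delta^kd(i)=q_k(\gamma(G))+2(k-2)!+O(1/n)\qquad(k\ge2).\tag{9}$$
Only $\gamma_s(G)$ with $s\le i+k$ matter here. For such $\gamma(G)$ and large $n$ the numbers $c_j$, $j\le i+k$, are close to $1$. So $m_j>0$ by (3), and $d(j)$ is defined.

## 7. The series $w^G$ near a tree

It remains to compute $\gamma(G)$ for a graph that looks like a tree near most vertices. Since $s\beta_s(G)=[z^s]w^G$, we study $w^G$. Write $\mathrm{Cat}_s$ for the Catalan numbers.

**Lemma 3.** Let $R=R(z)$ be the power series with $R=1/(1+(r-1)zR)$, and let $w^T=1-\frac1{1+rzR}$. If $G$ is $r$-regular on $2n$ vertices with $b$ $K$-bad vertices, then for $1\le s\le K$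
$$\bigl|[z^s](w^G-w^T)\bigr|\le r^s\,\mathrm{Cat}_s\,\frac bn .$$
Moreover $|[z^s]w^G|\le r^s\,\mathrm{Cat}_s$ for all $s\ge1$, with no assumption on $b$. Finally,
$$w^T(r-w^T)=r^2z(1-w^T)^2.\tag{10}$$

For $r=2$ one has $R=1/(1+zR)$, hence $1/R=\frac{1+\sqrt{1+4z}}2$ and $1+2zR=\sqrt{1+4z}$, so $w^T=1-(1+4z)^{-1/2}$. Then $w^T(2-w^T)=1-\frac1{1+4z}=4z(1-w^T)^2$, in agreement with (10).

**Step 1: reduce $w^G$ to vertices.** The purpose is to write $w^G$ as an average of local quantities. For a graph $H$ and a vertex $x$ put $R_{H,x}=M_{H-x}/M_H$. A matching of $H$ either misses $x$ or uses one edge $xy$, so $M_H=M_{H-x}+z\sum_{y\sim x}M_{H-x-y}$, and dividing by $M_{H-x}$,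
$$R_{H,x}=\frac1{1+z\sum_{y\sim x}R_{H-x,y}}.\tag{11}$$
The polynomial $M_G-M_{G-x}$ counts matchings covering $x$, and an $i$-matching covers $2i$ vertices. So $2zM_G'=\sum_x(M_G-M_{G-x})$, that is,
$$w^G=\frac1{2n}\sum_x(1-R_{G,x}).\tag{12}$$

**Step 2: a uniform bound on coefficients.** Let $D=1/(1-rzD)=\sum_tr^t\,\mathrm{Cat}_t\,z^t$. We claim $|[z^t]R_{H,x}|\le[z^t]D$ for every $H$ of maximum degree at most $r$ and every vertex $x$. We use induction on $t$. By (11), $R_{H,x}=\sum_m(-zS)^m$ with $S=\sum_{y\sim x}R_{H-x,y}$, and $[z^t]$ of this uses only coefficients of $S$ up to $z^{t-1}$. By induction these are at most those of $rD$ in absolute value. So $|[z^t]R_{H,x}|\le[z^t]\sum_m(rzD)^m=[z^t]D$. The same induction gives $|[z^t]R|\le[z^t]D$ from $R=1/(1+(r-1)zR)$, and then $|[z^t]\frac1{1+rzR}|\le[z^t]D$. By (12), $|[z^s]w^G|\le r^s\,\mathrm{Cat}_s$ for $s\ge1$.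

**Step 3: exact values when the ball is a tree.** Claim: suppose the ball of radius $t$ about $x$ in $H$ is a tree, $x$ has degree $a$, and all other vertices at distance $<t$ from $x$ have degree $r$. Then $R_{H,x}\equiv\frac1{1+azR}\pmod{z^{t+1}}$.

For $t=0$ both sides are $1$ modulo $z$. Let $t\ge1$, let $y\sim x$, and check the hypotheses for the ball of radius $t-1$ about $y$ in $H-x$:

- This ball is a connected induced subgraph of the ball of radius $t$ about $x$ in $H$, hence a tree.
- If $t\ge2$, then $y$ is at distance $1<t$ from $x$, so it has degree $r$ in $H$ and degree $r-1$ in $H-x$. (For $t=1$ the degree of $y$ plays no role, as we only need both series modulo $z$.)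
- Let $y'\ne y$ be at distance $<t-1$ from $y$ in $H-x$. Its distance from $x$ in $H$ is $<t$, so it has degree $r$ in $H$. If it were adjacent to $x$, a shortest path from $y$ to $y'$ in $H-x$ together with $x$ would form a cycle in the ball about $x$, which is a tree. So $y'$ is not adjacent to $x$ and has degree $r$ in $H-x$.

By induction $R_{H-x,y}\equiv\frac1{1+(r-1)zR}=R\pmod{z^t}$. Substituting in (11), where there are $a$ neighbors $y$ and a factor $z$, gives the claim.

**Step 4: average.** For a vertex $x$ that is not $K$-bad, Step 3 with $t=K$, $a=r$ gives $[z^s]R_{G,x}=[z^s]\frac1{1+rzR}$ for $s\le K$. For a $K$-bad vertex the two coefficients differ by at most $2r^s\,\mathrm{Cat}_s$, by Step 2. Inserting this in (12), $|[z^s](w^G-w^T)|\le\frac b{2n}\cdot2r^s\,\mathrm{Cat}_s$.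

**Step 5: the quadratic equation.** Let $u=zR^2$. The definition of $R$ gives $1=R+(r-1)u$ and $1+rzR=\frac1R+zR=\frac{1+u}R$. Hence
$$1-w^T=\frac R{1+u},\qquad w^T=\frac{1+u-R}{1+u}=\frac{ru}{1+u},\qquad r-w^T=\frac r{1+u},$$
and both sides of (10) equal $\frac{r^2u}{(1+u)^2}$. $\square$

## 8. Graphs with few bad vertices: proof of Theorem 1

**Step 1: the values $q_k$ for the tree.** Define $\gamma^T$ by $s\gamma_s^Tr^s=[z^s]w^T$. Then $\gamma_1^T=1$ and $z+\sum_{s\ge2}s\gamma^T_sz^s=w^T(z/r)$. Solving (10) for $z$ shows that $w^T(z/r)=x$ means $z/r=\frac{x(r-x)}{r^2(1-x)^2}$, so the compositional inverse is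
$$\zeta(x)=\frac{x(1-x/r)}{(1-x)^2}.$$
Lemma 2 gives $\sum_{k\ge2}q_k(\gamma^T)\frac{x^{k-1}}{(k-1)!}=2\ln(1-x)-\ln(1-\frac xr)$. Comparing coefficients,
$$q_k(\gamma^T)=(k-2)!\,\bigl(r^{1-k}-2\bigr)\qquad(k\ge2).\tag{13}$$

**Step 2: the case $k\ge2$.** The purpose is to insert (13) in (9). By Lemma 3, $|\gamma_s(G)|\le\mathrm{Cat}_s/s$ for all $G$, so the $\gamma_s(G)$ with $s\le K$ stay in a fixed compact set. If $b\le\delta n$, they are within $O(\delta)$ of $\gamma_s^T$. As $q_k$ is a polynomial, $q_k(\gamma(G))=q_k(\gamma^T)+O(\delta)$. In (9) the terms $-2(k-2)!$ and $+2(k-2)!$ cancel: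
$$n^{k-1}\Delta^kd(i)=\frac{(k-2)!}{r^{k-1}}+O(\delta)+O(1/n)\qquad(k\ge2,\ i+k\le K).$$
Choosing $\delta$ small and then $n_0$ large makes the error at most $\eta$.

**Step 3: the cases $k=1$ and $k=0$.** Here (9) is not available, and we use $d(0)=\Delta d(0)=0$ instead. By (5) and Step 2 (differences of order $l\ge3$ at $0$ are $O(n^{-2})$),
$$\Delta d(i)=i\,\Delta^2d(0)+\sum_{l\ge2}\binom il\Delta^{l+1}d(0)=i\,\Delta^2d(0)+O(n^{-2}),$$
$$d(i)=\binom i2\Delta^2d(0)+\sum_{l\ge3}\binom il\Delta^ld(0)=\binom i2\Delta^2d(0)+O(n^{-2}).$$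
All orders that occur are at most $K$. Since $n\,\Delta^2d(0)=\frac1r+O(\delta)+O(1/n)$, the remaining inequalities follow after decreasing $\delta$ and increasing $n_0$. $\square$

## 9. Short cycles in the random graph: proof of Theorem 2

Theorem 1 leaves one task: show that more than $\delta n$ bad vertices is an event of probability $e^{-\Omega(n\ln n)}$.

**Lemma 4.** Let $G$ be the random graph of Section 2 and let $F\subseteq E(K_{n,n})$, $|F|\le f$, with $rn-2r^2-f\ge rn/2$. Then $\Pr(F\subseteq G)\le(2r/n)^{|F|}$.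

*Proof.* The idea is to switch one prescribed edge away and count. Let $N(F)$ be the number of graphs in the model containing $F$, and let $e=ab\in F$ with $a$ in the left part. Given $G\supseteq F$, choose an edge $a'b'\in E(G)\setminus F$, with $a'$ in the left part, such that $b'\notin N(a)$ and $a'\notin N(b)$. At most $r^2$ edges have $b'\in N(a)$, at most $r^2$ have $a'\in N(b)$, and at most $f$ lie in $F$. So there are at least $rn-2r^2-f$ choices. Because $a\in N(b)$ and $b\in N(a)$, we have $a'\ne a$ and $b'\ne b$. Neither $ab'$ nor $a'b$ is an edge of $G$, so replacing $ab,a'b'$ by $ab',a'b$ gives a simple $r$-regular bipartite graph $G'\supseteq F\setminus\{e\}$. Conversely, given $G'$ and $e$, the graph $G$ is determined by $(b',a')\in N_{G'}(a)\times N_{G'}(b)$, which leaves at most $r^2$ possibilities. Hence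
$$N(F)\,(rn-2r^2-f)\le r^2\,N(F\setminus\{e\}),\qquad\frac{r^2}{rn-2r^2-f}\le\frac{2r}n .$$
Removing the edges of $F$ one at a time, always with the same $f$, gives the lemma. $\square$

**Step 1: many bad vertices force many disjoint short cycles.** Let $\delta\in(0,\frac12]$ be admissible in Theorem 1 for $(r,K,\eta)$. If $x$ is $K$-bad, its ball is connected and not a tree, so some edge of the ball lies outside a breadth-first tree from $x$. This edge and the tree paths from its ends give a cycle of length at most $2K+1$, hence at most $2K$ as $G$ is bipartite, all of whose vertices are within distance $K$ of $x$. Take a maximal family of pairwise vertex-disjoint cycles of length $\le2K$ in $G$, say $t$ of them. By maximality the cycle just found shares a vertex with the family, so every bad vertex is within distance $K$ of one of the at most $2Kt$ vertices of the family. Therefore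
$$\#\text{bad}\le C_1t,\qquad C_1=2K(1+r+\dots+r^K)\ge4K .$$

**Step 2: union bound.** If there are more than $\delta n$ bad vertices, then $G$ contains $t_0=\lceil\delta n/C_1\rceil$ pairwise vertex-disjoint cycles of length $\le2K$. They have at most $2Kt_0\le2K\bigl(\frac n{8K}+1\bigr)=\frac n4+2K$ edges in total. For large $n$ Lemma 4 applies with $f=\lfloor\frac n4+2K\rfloor$, since $rn-2r^2-f\ge rn/2$ holds once $\frac{rn}2\ge2r^2+\frac n4+2K$. The graph $K_{n,n}$ has at most $n^{2l}$ cycles of length $2l$. Summing over unordered families, each of which corresponds to $t_0!$ ordered ones,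
$$\Pr(\#\text{bad}>\delta n)\le\frac1{t_0!}\Bigl(\sum_{l=2}^Kn^{2l}\Bigl(\frac{2r}n\Bigr)^{2l}\Bigr)^{t_0}=\frac{A^{t_0}}{t_0!}\le\Bigl(\frac{eA}{t_0}\Bigr)^{t_0},\qquad A=\sum_{l=2}^K(2r)^{2l}.$$
For large $n$ we have $\ln\frac{t_0}{eA}\ge\ln\frac{\delta n}{C_1eA}\ge\frac12\ln n$, so the bound is at most $e^{-cn\ln n}$ with $c=\delta/(2C_1)$.

**Step 3: conclude.** Off this event Theorem 1 applies, which is the first assertion of Theorem 2. For the signs, look at the limits in Theorem 1: $(k-2)!/r^{k-1}$ for $k\ge2$, $i/r$ for $k=1$, and $\binom i2/r$ for $k=0$. They are positive except at the trivial pairs, where the difference is exactly $0$. Choose $\eta$ smaller than the finitely many positive limits with $i+k\le K$. Then $\Delta^kd(i)>0$ at all nontrivial pairs with $i+k\le K$, with probability at least $1-e^{-cn\ln n}$. In particular $\Pr(\Delta^kd(i)\ge0)\to1$ for all fixed $i,k$. $\square$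

In asymptotic form, for nontrivial pairs, with probability $1-e^{-\Omega(n\ln n)}$,
$$\Delta^kd(i)=(1+o(1))\frac{(k-2)!}{(rn)^{k-1}}\ (k\ge2),\qquad\Delta d(i)=(1+o(1))\frac i{rn},\qquad d(i)=(1+o(1))\frac{\binom i2}{rn},$$
where $o(1)$ means that for every fixed tolerance the deviation stays below it with the stated probability.

The same argument with a single cycle gives a fact needed later. By Lemma 4 with $f=2K$, the expected number of cycles of length $\le2K$ is at most $A$ for large $n$, and by Step 1 there are at most $C_1$ times as many bad vertices as such cycles. So for all large $n$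
$$\text{there is a graph in the model with at most }C_1A=O_{r,K}(1)\ K\text{-bad vertices}.\tag{14}$$

## 10. Disjoint 4-cycles: a negative ninth difference for $r=2$

For Theorem 3 with $r\ge2$ we need regular graphs, with many bad vertices, that violate positivity. One case can be computed by hand.

Let $r=2$, $n$ even, and let $G$ be the disjoint union of $n/2$ copies of $C_4$. Then $w^G(z)=\frac{z(4+4z)}{2(1+4z+2z^2)}=\frac{2z(1+z)}{1+4z+2z^2}$, independently of $n$. Call its compositional inverse $\zeta_1$. The equation $x(1+4z+2z^2)=2z+2z^2$ is quadratic in $z$, and the root vanishing at $x=0$ is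
$$\zeta_1(x)=\frac{S-(1-2x)}{2(1-x)}=\frac x{S+1-2x},\qquad S=\sqrt{1-2x+2x^2},$$
where we used $S^2-(1-2x)^2=2x(1-x)$. The series $z+\sum s\gamma_s(G)z^s$ is $w^G(z/2)$, with inverse $2\zeta_1(x)$. Since $\sum_{k\ge2}2(k-2)!\frac{x^{k-1}}{(k-1)!}=-2\ln(1-x)$, (9) and Lemma 2 give, for $k\ge2$,
$$n^{k-1}\Delta^kd(i)\to(k-1)!\,[x^{k-1}]P_1,\qquad P_1=\ln\frac x{2\zeta_1(x)(1-x)^2}=\ln\frac{S+1-2x}2-2\ln(1-x).$$
To differentiate, put $y=1-2x$. Then $S'=-y/S$ and $2S^2-y^2=1$, so
$$\frac{d}{dx}\ln(S+y)=-\frac{y+2S}{S(S+y)}=-\frac{(y+2S)(S-y)}{2x(1-x)S}=-\frac{1-yS}{2x(1-x)S}=\frac{(1-2x)-1/S}{2x(1-x)} .$$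
Write $1/S=\sum a_jx^j$. From $(1-2x+2x^2)(1/S)'=(1-2x)(1/S)$ we get $(j+1)a_{j+1}=(2j+1)a_j-2ja_{j-1}$, hence
$$a_0,\dots,a_8=1,\ 1,\ \tfrac12,\ -\tfrac12,\ -\tfrac{13}8,\ -\tfrac{17}8,\ -\tfrac{19}{16},\ \tfrac{23}{16},\ \tfrac{611}{128}.$$
Therefore $[x^m]P_1'=2-\frac32-\frac12\sum_{j=2}^{m+1}a_j$. For $m=7$ the sum is $\frac{64-64-208-272-152+184+611}{128}=\frac{163}{128}$, so $[x^7]P_1'=-\frac{35}{256}$ and
$$n^8\Delta^9d(i)\to8!\,[x^8]P_1=7!\,[x^7]P_1'=-\frac{11025}{16}.$$
So for this graph $\Delta^9d(i)<0$ for each fixed $i$ and all large even $n$.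

The sign can also be predicted without numbers, and this is the mechanism we generalize. Recall Pringsheim's theorem: a power series with nonnegative coefficients and finite radius of convergence $\rho>0$ has a singular point at $x=\rho$. Now $S=0$ at $x=\frac{1\pm i}2$, of modulus $1/\sqrt2$, and there $1-2x=\mp i\ne0$, so $P_1$ has a genuine branch point. Inside $|x|<1/\sqrt2$ it is analytic: $(S+1-2x)(S-1+2x)=2x(1-x)$ shows that $S+1-2x$ vanishes nowhere there (at $x=0$ it equals $2$). On $[0,1)$ one has $S\ge|1-2x|$ and $S+1-2x>0$, so $P_1$ is analytic at $x=1/\sqrt2$. By Pringsheim's theorem some coefficient is negative.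

For general $r$ we have no closed form for the inverse attached to $K_{r,r}$. We therefore mix in only a small proportion of copies of $K_{r,r}$, so that everything is a perturbation of the explicit tree case, and look for a nonreal singularity.

## 11. Mixtures with copies of $K_{r,r}$: proof of Theorem 3 for $r\ge2$

The upper bound is Theorem 2 with $K=i+k_0$. For the lower bound it suffices to find $k_0\ge2$ such that for every $i$ and all large $n$ at least one graph in the model has $\Delta^{k_0}d(i)<0$. Indeed there are at most $\binom nr^n\le n^{rn}$ graphs in the model, so the probability is then at least $n^{-rn}=e^{-rn\ln n}$.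

**Step 1: the limit along mixtures.** The purpose is to reduce Theorem 3 to a statement about one power series. Let $B(z)=\sum_i\binom ri^2i!\,z^i$ be the matching generating polynomial of $K_{r,r}$, and put
$$\kappa(z)=\frac{zB'(z)}{rB(z)},\qquad\kappa(0)=0,\quad\kappa'(0)=r,\quad\kappa(\infty)=1 .$$
(The number of edges is $r^2$, so $\kappa'(0)=r^2/r$, and $B$ has degree $r$.) For $\alpha\in(0,1)$ let $w_\alpha=(1-\alpha)w^T+\alpha\kappa=rz+\cdots$, let $\zeta_\alpha$ be its compositional inverse, and let
$$P_\alpha(x)=\ln\frac x{r\,\zeta_\alpha(x)(1-x)^2}.$$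
Fix $i$ and $k\ge2$ and put $K=i+k$. Let $G_n$ be the disjoint union of $p=\lfloor\alpha n/r\rfloor$ copies of $K_{r,r}$ and an $r$-regular bipartite graph $H$ with $n-pr$ vertices in each part and $O(1)$ $K$-bad vertices, which exists for large $n$ by (14). Matching polynomials multiply over components, so
$$w^{G_n}=\frac{pr}n\,\kappa+\Bigl(1-\frac{pr}n\Bigr)w^H\longrightarrow w_\alpha\quad\text{in each coefficient up to }z^K,$$
by Lemma 3. The series $z+\sum s\gamma_sz^s$ attached to the limit is $w_\alpha(z/r)$, with inverse $r\zeta_\alpha(x)$. By (9), continuity of $q_k$, Lemma 2 and $\sum_{k\ge2}2(k-2)!\frac{x^{k-1}}{(k-1)!}=-2\ln(1-x)$,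
$$n^{k-1}\Delta^kd(i)\to(k-1)!\,[x^{k-1}]P_\alpha\qquad\text{along }G_n.\tag{15}$$
Since $P_\alpha(0)=0$, a negative coefficient $[x^{k_0-1}]P_\alpha$ has $k_0\ge2$, and then (15) gives the required graphs for every $i$, with $k_0$ depending only on $r$ (through the choice of $\alpha$). The same graphs show that the hypothesis on bad vertices in Theorem 1 cannot be dropped. So it suffices to prove the following.

**Claim.** For some $\alpha\in(0,1)$, $P_\alpha$ has a negative coefficient.

Suppose not: for all $\alpha\in(0,1)$, all coefficients of $P_\alpha$ are $\ge0$. Steps 2–5 derive a contradiction.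

**Step 2: a nonreal point over a pole of $\kappa$.** The purpose is to find the place where the contradiction will occur. By (10) the inverse of $w^T$ is
$$\zeta_0(X)=\frac{X(r-X)}{r^2(1-X)^2},\qquad\text{so}\quad P_0(x)=\ln\frac x{r\,\zeta_0(x)(1-x)^2}=-\ln\Bigl(1-\frac xr\Bigr).$$
By the Heilmann–Lieb theorem (Comm. Math. Phys. 25 (1972)), $B(z)=\prod_{j=1}^r(1+\lambda_jz)$ with all $\lambda_j>0$, and $\sum\lambda_j=r^2$ is the number of edges of $K_{r,r}$. (For $r=2$: $1+4z+2z^2$, with $\lambda_j=2\pm\sqrt2$.) Let $\lambda=\min_j\lambda_j\le r$ and $z_1=-1/\lambda$. In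
$$\kappa(z)=\frac1r\sum_j\frac{\lambda_jz}{1+\lambda_jz}=\frac1r\sum_j\Bigl(1-\frac1{1+\lambda_jz}\Bigr)$$
the terms with $\lambda_j=\lambda$ add up without cancellation, so $\kappa$ has a pole at $z_1$. All its poles are negative reals. The equation $\zeta_0(X)=z_1$ reads
$$(r^2-\lambda)X^2-(2r^2-\lambda r)X+r^2=0,\tag{16}$$
with discriminant $(2r^2-\lambda r)^2-4r^2(r^2-\lambda)=r^2\lambda\bigl(\lambda-4(r-1)\bigr)<0$, because $\lambda\le r<4(r-1)$ for $r\ge2$. So there is a nonreal root $X_1$. The product of the two conjugate roots gives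
$$1<|X_1|^2=\frac{r^2}{r^2-\lambda}\le\frac r{r-1}<r^2 .$$
Fix $|X_1|<\sigma<\sigma''<\sigma'<r$.

**Step 3: $P_\alpha$ continues analytically along $[0,\sigma']$, with a bound uniform for small $\alpha$.** This prepares Pringsheim's theorem. Consider the rational function $f(X)=\kappa(\zeta_0(X))$. For $X\in[0,\sigma']\setminus\{1\}$ we have $\zeta_0(X)\in[0,\infty)$, at $X=1$ the function $\zeta_0$ has a pole, and $\kappa$ is analytic on $[0,\infty]$ (including $\infty$). So $f$ has no pole on $[0,\sigma']$, and $f(0)=0$, $f(1)=\kappa(\infty)=1$. Choose $\epsilon>0$ with $\sigma'+\epsilon<r$ such that on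
$$N_\epsilon=\{X:\operatorname{dist}(X,[0,\sigma'])<\epsilon\}$$
the functions $f$, $f'$, $\frac{f(X)-X}X$ and $\frac{X-f(X)}{1-X}$ are analytic and bounded. The last two have no pole at $0$ or at $1$ because $f(0)=0$ and $f(1)=1$. Put
$$\Phi_\alpha(X)=(1-\alpha)X+\alpha f(X)=X+\alpha\bigl(f(X)-X\bigr).$$
Near $X=0$ we have $w^T(\zeta_0(X))=X$, so $w_\alpha(\zeta_0(X))=\Phi_\alpha(X)$, i.e. $\zeta_\alpha(\Phi_\alpha(X))=\zeta_0(X)$.

Let $\alpha$ be so small that on $N_\epsilon$: $\alpha|f'-1|\le\frac12$, $\alpha|f(X)-X|<\frac\epsilon4$, and $\alpha$ times each of the two quotients has modulus at most $\frac12$. Then $\operatorname{Re}\Phi_\alpha'>0$ on the convex set $N_\epsilon$, so $\Phi_\alpha$ is injective there: for $X\ne X'$, $\frac{\Phi_\alpha(X)-\Phi_\alpha(X')}{X-X'}$ is the average of $\Phi_\alpha'$ over the segment and has positive real part. Moreover $\Phi_\alpha(N_\epsilon)\supseteq N_{\epsilon/2}$. Indeed, for $y\in N_{\epsilon/2}$ and $X$ on the boundary of $N_{3\epsilon/4}$ we have $|X-y|\ge\frac\epsilon4>\alpha|f(X)-X|$,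 so by Rouché's theorem $\Phi_\alpha(X)-y$ has, like $X-y$, exactly one zero in $N_{3\epsilon/4}$. Let $X_\alpha:N_{\epsilon/2}\to N_\epsilon$ be the analytic inverse, and put
$$\widetilde P_\alpha(x)=\ln\frac x{X_\alpha}-\ln\Bigl(1-\frac{X_\alpha}r\Bigr)+2\ln\frac{1-X_\alpha}{1-x},\qquad X_\alpha=X_\alpha(x),$$
with principal logarithms. With $X=X_\alpha(x)$ and $x=\Phi_\alpha(X)$,
$$\frac x{X_\alpha}=1+\alpha\frac{f(X)-X}X,\qquad\frac{1-x}{1-X_\alpha}=1+\alpha\frac{X-f(X)}{1-X},$$
and both stay within $\frac12$ of $1$. Also $\operatorname{Re}(1-X/r)\ge1-\frac{\sigma'+\epsilon}r>0$, and $|1-X/r|$ is bounded. So $\widetilde P_\alpha$ is analytic on $N_{\epsilon/2}$ and bounded there by a constant $C_2$ independent of small $\alpha$.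

Near $0$, $\widetilde P_\alpha=P_\alpha$. Indeed $\zeta_\alpha(x)=\zeta_0(X_\alpha)=\frac{X_\alpha(r-X_\alpha)}{r^2(1-X_\alpha)^2}$, so the two functions have the same exponential. Both vanish at $0$, since $f'(0)=\kappa'(0)\zeta_0'(0)=r\cdot\frac1r=1$ makes $x/X_\alpha=1$ there.

**Step 4: nonnegative coefficients force convergence on a large disc.** Let $\rho$ be the radius of convergence of $P_\alpha$. If $\rho<\sigma'$, then by Pringsheim's theorem $x=\rho$ is a singular point. But $\{|x|<\rho\}\cap N_{\epsilon/2}$ is convex, hence connected, and contains a neighborhood of $0$. So $\widetilde P_\alpha=P_\alpha$ on it, and $\widetilde P_\alpha$ continues $P_\alpha$ analytically to a neighborhood of $\rho$, a contradiction. Hence $\rho\ge\sigma'$, and likewise $P_\alpha(\sigma'')=\widetilde P_\alpha(\sigma'')\le C_2$. Using nonnegativity again,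
$$0\le[x^m]P_\alpha\le P_\alpha(\sigma'')\,\sigma''^{-m}\le C_2\,\sigma''^{-m}.$$
Each $[x^m]P_\alpha$ is a polynomial in $\alpha$: the coefficients of $w_\alpha$ are affine in $\alpha$ and its linear coefficient is the constant $r$. So it tends to $[x^m]P_0$ as $\alpha\to0$. Since $\sum_mC_2(\sigma/\sigma'')^m<\infty$, dominated convergence gives $P_\alpha\to P_0$ uniformly on $|x|\le\sigma$.

**Step 5: the contradiction at a pole of $\kappa$.** By Step 4, $\zeta_\alpha(x)=\frac{x\,e^{-P_\alpha(x)}}{r(1-x)^2}$ extends analytically to $\Omega=\{|x|<\sigma\}\setminus\{1\}$, and $\zeta_\alpha\to\zeta_0$ locally uniformly on $\Omega$. The point $X_1$ lies in $\Omega$. Since $\zeta_0(X_1)=z_1$ and $\zeta_0$ is nonconstant, Hurwitz's theorem gives, for small $\alpha>0$, a point $x_\alpha\in\Omega$ with $\zeta_\alpha(x_\alpha)=z_1$. Put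
$$W(x)=\frac{x-\alpha\,\kappa(\zeta_\alpha(x))}{1-\alpha},$$
which is meromorphic on the connected set $\Omega$, as $\zeta_\alpha$ is nonconstant. Near $0$ the identity $x=w_\alpha(\zeta_\alpha(x))=(1-\alpha)w^T(\zeta_\alpha(x))+\alpha\,\kappa(\zeta_\alpha(x))$ gives $W=w^T(\zeta_\alpha(x))$. So (10) holds there with $w^T$ replaced by $W$ and $z$ by $\zeta_\alpha$, and by the identity theorem
$$W(r-W)=r^2\,\zeta_\alpha(x)\,(1-W)^2\qquad\text{on }\Omega.\tag{17}$$
As $x\to x_\alpha$, $\zeta_\alpha(x)\to z_1$, so $\kappa(\zeta_\alpha(x))\to\infty$ and $W\to\infty$. Dividing (17) by $W^2$ and letting $x\to x_\alpha$ gives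
$$-1=r^2z_1=-\frac{r^2}\lambda,\qquad\text{i.e.}\quad\lambda=r^2 .$$
But $\lambda\le r<r^2$. This contradiction proves the Claim, and with it Theorem 3. $\blacksquare$
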